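# Monochromatic differences of three-colorings and Bohr sets on one frequency

## 1. Circle distance, Bohr$_0$ sets, difference sets and means

Throughout, $\mathbb N=\{1,2,3,\dots\}$ and $\mathbb T=\mathbb R/\mathbb Z$.

**Definition (distance to the nearest integer).** For $x\in\mathbb R$, $\|x\|$ is the distance from $x$ to the nearest integer. It depends only on $x$ mod $1$, so we also write $\|u\|$ for $u\in\mathbb T$: it is the distance from $u$ to $0$ on the circle.

For example, $\|7/5\|=\|2/5\|=2/5$ and $\|-2/3\|=1/3$. Always $0\le\|u\|\le\frac12$, and $\|-u\|=\|u\|$. We shall use the identity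
$$\|u\|+\|u-\tfrac12\|=\tfrac12\qquad(u\in\mathbb T). \tag{1}$$
To check it, represent $u$ in $[0,1)$. If $u\le\frac12$ the left side is $u+(\frac12-u)$; if $u\ge\frac12$ it is $(1-u)+(u-\frac12)$. In words: being far from $0$ is the same as being close to $\frac12$.

**Definition (Bohr$_0$ set).** A set $B\subseteq\mathbb N$ is a Bohr$_0$ set if there are $k\in\mathbb N$, real numbers $\alpha_1,\dots,\alpha_k$ (the frequencies) and $\epsilon>0$ with
$$\{n\in\mathbb N:\|n\alpha_i\|<\epsilon\text{ for all }1\le i\le k\}\subseteq B .$$

For example, $d\mathbb N$ is a Bohr$_0$ set for every $d$: it equals $\{n:\|n/d\|<1/d\}$. The set of odd numbers is not. Indeed, given $\alpha_1,\dots,\alpha_k$ and $\epsilon$, the pigeonhole principle applied to the points $(j\alpha_1,\dots,j\alpha_k)$ mod $1$, $j=0,1,2,\dots$, gives two indices whose difference $n\ge1$ satisfies $\|n\alpha_i\|<\epsilon/2$ for all $i$. Then $\|2n\alpha_i\|<\epsilon$, so every Bohr$_0$ set contains an even number.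

The sets with one frequency and $\epsilon=\frac13$ get a name:
$$B_\theta:=\{n\in\mathbb N:\|n\theta\|<\tfrac13\}\qquad(\theta\in\mathbb R).$$
Thus $B_0=\mathbb N$, $B_{1/2}=2\mathbb N$, $B_{1/3}=3\mathbb N$, and $B_{1/5}=\{n: n\equiv0,1,4 \bmod 5\}$.

**Definition (coloring, monochromatic differences).** An $r$-coloring of $\mathbb N$ is a way of writing $\mathbb N=A_1\cup\dots\cup A_r$; classes may overlap or be empty. For $A\subseteq\mathbb N$ put $A-A=\{a-b:a,b\in A\}$. The monochromatic difference set of the coloring is
$$D=\mathbb N\cap\bigcup_i(A_i-A_i).$$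
When we say that a set of differences is Bohr$_0$, we mean its set of positive elements.

For example, color $x$ by its residue mod $5$ with classes $\{0,1\},\{2,3\},\{4\}$. Differences inside a class are $0,\pm1$ mod $5$, and all of these occur, so $D=\{n:n\equiv0,1,4\bmod 5\}=B_{1/5}$.

**Definition (Cayley graph, proper coloring).** For an abelian group $G$ and $S\subseteq G$, the graph $\mathrm{Cay}(G,\pm S)$ has vertex set $G$, with $x,y$ adjacent when $x-y\in S\cup(-S)$. It is properly $3$-colorable if $G$ has a coloring with three colors giving adjacent points different colors.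

For example, $\mathrm{Cay}(\mathbb Z/5,\pm\{2\})$ is the $5$-cycle $0,2,4,1,3$. The classes $\{0,1\},\{2,3\},\{4\}$ above properly $3$-color it.

**Definition (invariant mean).** Let $H$ be an abelian group. A translation-invariant mean on $\ell^\infty(H)$ is a linear functional $m:\ell^\infty(H)\to\mathbb R$ with $\inf f\le m(f)\le\sup f$ and $m(f(\cdot+a))=m(f)$ for all $a\in H$.

For example, if $f:\mathbb Z\to\mathbb R$ has period $q$, then $m(f)$ must be the average over a period: $\sum_{j=0}^{q-1}f(\cdot+j)$ is the constant $\sum_{j=0}^{q-1}f(j)$, so $q\,m(f)=\sum_{j=0}^{q-1} f(j)$.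

We recall two textbook facts. Abelian groups are amenable (von Neumann): every abelian group carries a translation-invariant mean. And since $\mathbb T$ is divisible, every homomorphism from a subgroup $H\le G$ of an abelian group into $\mathbb T$ extends to $G$. When $H=d\mathbb Z\subseteq\mathbb Z$ and $\chi_0(d)=\beta$ mod $1$, the extension is explicit: $\chi(n)=n\beta/d$ mod $1$.

## 2. Is the monochromatic difference set of three colors always Bohr$_0$?

With two colors the picture is as follows: for every coloring $\mathbb N=A_1\cup A_2$, either $D=\mathbb N$, or there is $d\in\mathbb N$ with $d\mathbb N\subseteq(A_1-A_1)\cap(A_2-A_2)$. In particular $D$ is a Bohr$_0$ set. The problem, taken from Daniel Glasscock, Andreas Koutsogiannis and Florian K. Richter, "On Katznelson's Question for skew product systems" (arXiv:2106.11393, 2021), is whether this last conclusion holds for all $3$-colorings. The answer is yes, with one frequency and $\epsilon=\frac13$.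

**Theorem 1.** Let $\mathbb N=A_1\cup A_2\cup A_3$ and $D=\mathbb N\cap\bigcup_i(A_i-A_i)$. Then there is $\theta\in\mathbb R$ with
$$B_\theta=\{n\in\mathbb N:\|n\theta\|<\tfrac13\}\subseteq D.$$
In particular $D$ is a Bohr$_0$ set.

It is convenient to look at the complement $S=\mathbb N\setminus D$, the set of forbidden differences: no two points of the same color differ by an element of $S$. Theorem 1 says that some $\theta$ satisfies $\|s\theta\|\ge\frac13$ for all $s\in S$. This form makes sense in any abelian group, and it is deduced from the following theorem, in which colors are replaced by points of the circle.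

**Theorem 2.** Let $G$ be an abelian group, $S\subseteq G$, and $2\le r<4$ real. The following are equivalent.

* (a) There is a map $c:G\to\mathbb T$ with $\|c(x+s)-c(x)\|\ge 1/r$ for all $x\in G$, $s\in S$.
* (b) There is a homomorphism $\chi:G\to\mathbb T$ with $\|\chi(s)\|\ge 1/r$ for all $s\in S$.

So an arbitrary map moved far by every element of $S$ can be replaced by a homomorphism, with no loss in the constant. The third theorem describes the difference sets that occur and shows that the constants cannot be improved.

**Theorem 3.**

1. A set $E\subseteq\mathbb N$ contains the monochromatic difference set $D$ of some $3$-coloring of $\mathbb N$ if and only if $E\supseteq B_\theta$ for some $\theta\in\mathbb R$. Moreover, every $B_\theta$ is itself exactly the monochromatic difference set of a $3$-coloring.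
2. More generally, for an abelian group $G$ and $S\subseteq G$, the graph $\mathrm{Cay}(G,\pm S)$ is properly $3$-colorable if and only if there is a homomorphism $\chi:G\to\mathbb T$ with $\|\chi(s)\|\ge\frac13$ for all $s\in S$.
3. The constant $\frac13$ in Theorem 1 (one frequency) is optimal: for the coloring by residues mod $3$ there are no $\theta$ and $\epsilon>\frac13$ with $\{n:\|n\theta\|<\epsilon\}\subseteq D$.
4. The range $r<4$ in Theorem 2 is optimal, already for $G=\mathbb Z$: (a) does not imply (b) for $r=4$. In fact there is a $4$-coloring of $\mathbb N$ with no $\theta$ such that $\{n:\|n\theta\|<\frac14\}\subseteq D$.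

## 3. Two colors, and three colorings of $\mathbb N$ by hand

Let us prove the two-color statement. Shrinking the classes only shrinks the difference sets, so let $A_1,A_2$ be disjoint, with coloring map $c$. Suppose $D\ne\mathbb N$ and choose $s\in\mathbb N\setminus D$. Then $c(x+s)\ne c(x)$ for every $x$. With only two colors, adding $s$ swaps the colors, so $c(x+2s)=c(x)$ for all $x$. Both classes are nonempty, since $x$ and $x+s$ lie in different ones. With $d=2s$, take $x\in A_i$; then $x+md\in A_i$ for all $m\in\mathbb N$, so $md\in A_i-A_i$. Hence $d\mathbb N\subseteq(A_1-A_1)\cap(A_2-A_2)$.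

Now three colors, again with disjoint classes.

* If $S=\mathbb N\setminus D$ consists of odd numbers, take $\theta=\frac12$: then $\|s\theta\|=\frac12$ for all $s\in S$.
* If $1,2\in S$, then $c(x),c(x+1),c(x+2)$ are pairwise distinct, and so are $c(x+1),c(x+2),c(x+3)$. So $c(x+3)=c(x)$: the coloring is by residues mod $3$, $D=3\mathbb N$, and $\theta=\frac13$ works.
* For the coloring mod $5$ of Section 1, $S=\{n:n\equiv2,3\bmod5\}$ and $\theta=\frac15$ works, with $\|s\theta\|=\frac25$ for all $s\in S$.

In these examples $\theta$ is rational and $D$ contains some $d\mathbb N$, as with two colors. This does not persist. Let $\theta$ be irrational and color $x$ by $\lfloor3\{x\theta\}\rfloor\in\{0,1,2\}$, where $\{\cdot\}$ is the fractional part. If $x+n$ and $x$ have the same color, then $\{(x+n)\theta\}$ and $\{x\theta\}$ lie in one half-open interval of length $\frac13$, so $\|n\theta\|<\frac13$. Thus $D\subseteq B_\theta$. For each $d\in\mathbb N$ the points $md\theta$ mod $1$, $m\in\mathbb N$, are dense, so some $md$ has $\|md\theta\|\ge\frac13$ and is not in $D$. Hence $D$ contains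 no $d\mathbb N$ at all, and the two-color dichotomy fails for three colors. The two-color argument breaks at one precise point: from $c(x+s)\ne c(x)$ we learn that the color changes by $+1$ or $-1$ mod $3$, but which of the two may depend on $x$, so $c(x+2s)$ is not determined by $c(x)$.

## 4. Averaging the color increments, and an integer defect

If the increment $c(x+s)-c(x)$ depends on $x$, we can try to average it. Work on $\mathbb Z$, with a $3$-coloring $c:\mathbb Z\to\{0,1,2\}$ such that $c(x+s)\ne c(x)$ for all $x\in\mathbb Z$, $s\in S$. One cannot average points of $\mathbb T$, so lift to real numbers: let $g_s(x)\in\{\frac13,\frac23\}$ be the representative in $(0,1)$ of $(c(x+s)-c(x))/3$ mod $1$. Take an invariant mean $m$ on $\mathbb Z$ and try to define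
$$\chi(s)=m(g_s)\bmod 1\qquad(s\in S).$$
The size is right: $m(g_s)\in[\frac13,\frac23]$, so $\|\chi(s)\|\ge\frac13$.

Try it on the coloring mod $5$, where $c(0),\dots,c(4)=0,0,1,1,2$. In units of $\frac13$, the values at $x=0,1,2,3,4$ are
$$3g_2:\ 1,1,1,2,1,\qquad\qquad 3g_3:\ 1,2,2,2,2 .$$
The averages of $g_2$ and $g_3$ are $\frac13\cdot\frac65=\frac25$ and $\frac13\cdot\frac95=\frac35$. These are exactly the values at $2$ and $3$ of the homomorphism $n\mapsto n/5$.

For $\chi$ to come from a homomorphism in general, it has to respect every additive relation between elements of $S$. Take a relation $s+t=u$ with $s,t,u\in S$. The numbers $g_s(x)+g_t(x+s)$ and $g_u(x)$ both represent $(c(x+u)-c(x))/3$ mod $1$, so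
$$q(x)=g_s(x)+g_t(x+s)-g_u(x)$$
is an integer, and $m(q)=m(g_s)+m(g_t)-m(g_u)$ by invariance. We need $m(q)\in\mathbb Z$. Since the $g$'s lie in $\{\frac13,\frac23\}$, we know $q(x)\in\{0,1\}$. But an average of zeros and ones need not be an integer. This is where the attempt stops: nothing said so far prevents the defect $q$ from varying with $x$.

The difficulty is real, because with four colors the defect does vary. Color residues mod $8$ by the classes
$$\{0,2\},\ \{1,3\},\ \{4,6\},\ \{5,7\}\quad\text{with colors}\quad 0,\tfrac14,\tfrac12,\tfrac34 , \tag{2}$$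
so that $4c(0),\dots,4c(7)=0,1,0,1,2,3,2,3$. Differences inside a class are $0,\pm2$ mod $8$, so $1,4,5$ are forbidden. With $g_s(x)\in(0,1)$ representing $c(x+s)-c(x)$, the values at $x=0,\dots,7$ are
$$4g_1:\ 1,3,1,1,1,3,1,1,\qquad 4g_4:\ 2,2,2,2,2,2,2,2,\qquad 4g_5:\ 3,1,3,3,3,1,3,3 .$$
For the relation $1+4=5$, the defect $q(x)=g_1(x)+g_4(x+1)-g_5(x)$ is $1$ when $x\equiv1,5$ mod $8$ and $0$ otherwise. Its average is $\frac14$. Accordingly the averages of $g_1,g_4,g_5$ are $\frac38,\frac12,\frac58$, and $\frac38+\frac12=\frac78\not\equiv\frac58$ mod $1$.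

So a proof has to use that there are only three colors, and has to show that all defects are constant. To see how, use (1). With three colors, an increment at distance at least $\frac13$ from $0$ is within $\frac16$ of $\frac12$. Subtract $\frac12$ and lift to the real number $f_s(x)=g_s(x)-\frac12$, so that $|f_s(x)|\le\frac16$. Now compare the two ways of going from $x$ to $x+s+t$: first $s$ then $t$, or first $t$ then $s$. The two sums of lifts differ by an integer, and that integer is a sum of four terms of size at most $\frac16$. Since $\frac46<1$, it is $0$. Thus the real-valued lifts, and not only their residues mod $1$, commute around every parallelogram. As we shall see, commuting with all translations by $S$ forces every defect to be constant. With four colors the bound is $4\cdot\frac14=1$, and it no longer suffices.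

## 5. Commuting lifts and the proof of Theorem 2

The implication (b)$\Rightarrow$(a) is immediate: take $c=\chi$, since $\chi(x+s)-\chi(x)=\chi(s)$.

For (a)$\Rightarrow$(b), let $c$ be as in (a) and put
$$\delta=\tfrac12-\tfrac1r\in[0,\tfrac14).$$
For $s\in S$ and $x\in G$ let $f_s(x)$ be the unique real number in $(-\frac12,\frac12]$ with
$$f_s(x)\equiv c(x+s)-c(x)-\tfrac12\pmod 1.$$
A number in $(-\frac12,\frac12]$ has absolute value equal to its distance to the nearest integer, so by (1)
$$|f_s(x)|=\|c(x+s)-c(x)-\tfrac12\|=\tfrac12-\|c(x+s)-c(x)\|\le\delta. \tag{3}$$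

**Step 1: the lifts commute.** The purpose is to upgrade a congruence to an equality of real numbers; this is the only place where $r<4$ is essential. We claim that for all $s,t\in S$ and $x\in G$,
$$f_s(x)+f_t(x+s)=f_t(x)+f_s(x+t). \tag{4}$$
The left side is congruent mod $1$ to
$$\big(c(x+s)-c(x)-\tfrac12\big)+\big(c(x+s+t)-c(x+s)-\tfrac12\big)=c(x+s+t)-c(x)-1 .$$
This expression is symmetric in $s$ and $t$, so the right side is congruent to it too. Hence the two sides differ by an integer. By (3) that integer has absolute value at most $4\delta<1$, so it is $0$.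

**Step 2: a real-valued cocycle along all paths.** The purpose is to define the total lifted increment along any path with steps $\pm s$, $s\in S$, and to see that it depends only on the starting point and on how many times each step is used, not on the order.

Let $F$ be the free abelian group on symbols $e_s$, $s\in S$. Let $\pi:F\to G$ be the homomorphism with $\pi(e_s)=s$, and $|\cdot|:F\to\mathbb Z$ the homomorphism with $|e_s|=1$ (so $|v|$ is a signed count of steps, not an absolute value). Put $H=\pi(F)=\langle S\rangle$ and $K=\ker\pi$. The elements of $K$ are the additive relations between elements of $S$; for instance $e_s+e_t-e_u\in K$ when $s+t=u$.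

Define $T_s:G\times\mathbb R\to G\times\mathbb R$ by
$$T_s(x,u)=(x+s,\;u+f_s(x)).$$
This is a bijection, with inverse $T_s^{-1}(x,u)=(x-s,\;u-f_s(x-s))$. We compute
$$T_tT_s(x,u)=(x+s+t,\;u+f_s(x)+f_t(x+s)),\qquad T_sT_t(x,u)=(x+s+t,\;u+f_t(x)+f_s(x+t)),$$
and these agree by (4). So the $T_s$ are commuting bijections, and therefore $e_s\mapsto T_s$ extends to a homomorphism $v\mapsto T^v$ from the free abelian group $F$ to the group of bijections of $G\times\mathbb R$.

Each $T_s^{\pm1}$ moves the first coordinate by $\pm s$ and commutes with translations of the second coordinate. The same then holds for compositions, with $\pi(v)$ in place of $\pm s$. Hence there is a function $h:F\times G\to\mathbb R$ with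
$$T^v(x,u)=(x+\pi(v),\;u+h(v,x)).$$
Clearly $h(e_s,x)=f_s(x)$. Comparing second coordinates in $T^{v+w}=T^wT^v$ gives the cocycle identity
$$h(v+w,x)=h(v,x)+h(w,x+\pi(v)). \tag{5}$$

We need two properties of $h$. First, $h(v,\cdot)$ is bounded for each $v$: if $v=\sum_s n_se_s$, then $T^v$ is a composition of $\sum_s|n_s|$ maps $T_s^{\pm1}$, each of which changes the second coordinate by at most $\delta$ in absolute value, so $|h(v,x)|\le\delta\sum_s|n_s|$. Second, mod $1$ the cocycle is what it should be:
$$h(v,x)\equiv c(x+\pi(v))-c(x)-\tfrac12|v|\pmod 1. \tag{6}$$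
To prove (6), let $g(v,x)\in\mathbb T$ be the right side. It satisfies (5), because
$$g(v,x)+g(w,x+\pi(v))=c(x+\pi(v)+\pi(w))-c(x)-\tfrac12|v|-\tfrac12|w|=g(v+w,x).$$
So the difference $\rho(v,x)=h(v,x)-g(v,x)\in\mathbb T$ satisfies (5) too, and $\rho(e_s,x)=0$ for all $s$ and $x$ by the definition of $f_s$. From (5), $\rho(v+e_s,x)=\rho(v,x)+\rho(e_s,x+\pi(v))=\rho(v,x)$. So $\rho(\cdot,x)$ does not change when a generator is added or subtracted, hence $\rho(v,x)=\rho(0,x)$ for all $v$. Finally, (5) with $v=w=0$ gives $\rho(0,x)=2\rho(0,x)$, so $\rho(0,x)=0$. This proves (6).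

**Step 3: the defects are constant.** The purpose is to remove the obstruction of Section 4: for a relation $k\in K$, the value $h(k,x)$ does not depend on $x\in H$. Let $k\in K$, $v\in F$ and $x\in G$. Since $F$ is commutative, $h(k+v,x)=h(v+k,x)$. Expand both sides by (5), using $\pi(k)=0$ on the left:
$$h(k,x)+h(v,x)=h(v,x)+h(k,x+\pi(v)).$$
Hence $h(k,x)=h(k,x+\pi(v))$ for all $v\in F$. As $v$ runs over $F$, $\pi(v)$ runs over $H$, so taking $x=0$ we see that $h(k,\cdot)$ is constant on $H$. Call its value $\varphi(k)$. By (6) with $\pi(k)=0$, $\varphi(k)\equiv-\frac12|k|$ mod $1$, that is,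
$$\varphi(k)+\tfrac12|k|\in\mathbb Z\qquad(k\in K). \tag{7}$$

In the notation of Section 4, for $k=e_s+e_t-e_u$ the number $h(k,x)+\frac12|k|$ is the defect $q(x)$: by (5), $h(e_u+k,x)=f_u(x)+h(k,x+u)$ and $h(e_s+e_t,x)=f_s(x)+f_t(x+s)$, while $e_u+k=e_s+e_t$. So $h(k,x+u)=f_s(x)+f_t(x+s)-f_u(x)=q(x)-\frac12$, and since $u\in H$, $h(k,x+u)=h(k,x)$.

**Step 4: averaging gives a homomorphism.** The purpose is to average $h$ over $H$. Now the averages respect all relations, because on $K$ there is nothing to average. Let $m$ be a translation-invariant mean on $\ell^\infty(H)$, and put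
$$\Psi(v)=m\big(h(v,\cdot)|_H\big)\in\mathbb R ,$$
which makes sense because $h(v,\cdot)$ is bounded. Restrict (5) to $x\in H$ and apply $m$. Since $\pi(v)\in H$, invariance gives $m\big(h(w,\cdot+\pi(v))|_H\big)=\Psi(w)$, so $\Psi(v+w)=\Psi(v)+\Psi(w)$. Thus $\Psi:F\to\mathbb R$ is a homomorphism. Moreover:

* $|\Psi(e_s)|\le\sup|f_s|\le\delta$ for $s\in S$, by (3);
* $\Psi(k)=\varphi(k)$ for $k\in K$, since the mean of a constant is that constant.

**Step 5: descent to $H$ and extension to $G$.** The purpose is to restore the $\frac12$ that was subtracted and to obtain $\chi$. Consider the homomorphism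
$$F\to\mathbb T,\qquad v\mapsto\Psi(v)+\tfrac12|v|\bmod1 .$$
On $K$ it equals $\varphi(k)+\frac12|k|$ mod $1$, which is $0$ by (7). So it induces a homomorphism $\chi_0$ on $F/K\cong H$, with
$$\chi_0(s)=\Psi(e_s)+\tfrac12\bmod1\qquad(s\in S).$$
Since $|\Psi(e_s)|\le\delta<\frac12$, we have $\|\Psi(e_s)\|=|\Psi(e_s)|$, and (1) with $u=\chi_0(s)$ gives
$$\|\chi_0(s)\|=\tfrac12-|\Psi(e_s)|\ge\tfrac12-\delta=\tfrac1r .$$
Because $\mathbb T$ is divisible, $\chi_0$ extends to a homomorphism $\chi:G\to\mathbb T$. This is (b). $\blacksquare$

For $G=\mathbb Z$ one can avoid the general amenability theorem. If $S\subseteq\{0\}$, then $H=\{0\}$ and evaluation at $0$ is a mean. Otherwise $H=d\mathbb Z$ with $d\ge1$, and $F$ is countable. By a diagonal argument there are $N_1<N_2<\cdots$ such that $\frac1{N_j}\sum_{i=1}^{N_j}h(v,id)$ converges for every $v\in F$; let $\Psi(v)$ be the limit. Replacing $h(w,\cdot)$ by $h(w,\cdot+ad)$ changes the average over $1\le i\le N$ by at most $2|a|\sup|h(w,\cdot)|/N\to0$. So $\Psi$ is a homomorphism with the two properties listed in Step 4, and Step 5 applies unchanged.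

## 6. From $\mathbb N$ to $\mathbb Z$: the proof of Theorem 1

**Step 1: disjoint classes and forbidden differences.** The purpose is to have a coloring function. Replacing $A_2$ by $A_2\setminus A_1$ and $A_3$ by $A_3\setminus(A_1\cup A_2)$ only shrinks $D$, and a set $B_\theta$ contained in the smaller $D$ is contained in the original one. So assume that the $A_i$ are pairwise disjoint, and let $c:\mathbb N\to\{1,2,3\}$ be the coloring. Put $S=\mathbb N\setminus D$. If $x\in\mathbb N$, $s\in S$ and $c(x+s)=c(x)=i$, then $s\in A_i-A_i\subseteq\bigcup_j(A_j-A_j)$ and $s\in D$, a contradiction. So $c(x+s)\ne c(x)$ for all $x\in\mathbb N$, $s\in S$.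

**Step 2: a coloring of the group $\mathbb Z$.** The purpose is to move to a group, since Theorem 2 needs one (its maps $T_s$ must be invertible). For $j\in\mathbb N$ define $c_j:\mathbb Z\to\{1,2,3\}$ by $c_j(x)=c(x+j)$ if $x+j\ge1$ and $c_j(x)=1$ otherwise. Since $\mathbb Z$ is countable and there are finitely many colors, a diagonal argument gives a subsequence of $(c_j)$ that converges pointwise to some $\tilde c:\mathbb Z\to\{1,2,3\}$. Convergence at a point means that the values are eventually constant along the subsequence. Given $x\in\mathbb Z$ and $s\in S$, for all large $j$ in the subsequence we have $x+j\ge1$, $\tilde c(x)=c(x+j)$ and $\tilde c(x+s)=c(x+j+s)$. By Step 1, $c(x+j+s)\neq c(x+j)$. Hence $\tilde c(x+s)\ne\tilde c(x)$ for all $x\in\mathbb Z$, $s\in S$.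

**Step 3: applying Theorem 2.** The purpose is to read off $\theta$. Distinct elements of $\frac13\mathbb Z/\mathbb Z$ are at distance $\frac13$. So the map $x\mapsto\tilde c(x)/3\in\mathbb T$ satisfies (a) of Theorem 2 with $G=\mathbb Z$ and $r=3<4$. Hence there is a homomorphism $\chi:\mathbb Z\to\mathbb T$ with $\|\chi(s)\|\ge\frac13$ for all $s\in S$. Choose $\theta\in\mathbb R$ representing $\chi(1)$; then $\chi(n)=n\theta$ mod $1$. So $\|s\theta\|\ge\frac13$ for every $s\in\mathbb N\setminus D$. Equivalently, every $n\in\mathbb N$ with $\|n\theta\|<\frac13$ lies in $D$, that is, $B_\theta\subseteq D$. $\blacksquare$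

## 7. The minimal difference sets $B_\theta$, and 3-colorable Cayley graphs

We prove parts 1 and 2 of Theorem 3. The coloring is the one from Section 3, by thirds of the circle.

**Step 1: part 1 reduces to $D=B_\theta$.** The purpose is to isolate what has to be shown. If $E\supseteq D$ for some $3$-coloring, then $E\supseteq B_\theta$ for some $\theta$ by Theorem 1. Conversely, if $E\supseteq B_\theta$, it suffices to know that $B_\theta$ is the monochromatic difference set of a $3$-coloring. So fix $\theta\in\mathbb R$ and color $x\in\mathbb N$ by $\lfloor3\{x\theta\}\rfloor\in\{0,1,2\}$. We show $D=B_\theta$.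

**Step 2: $D\subseteq B_\theta$.** The purpose is to bound monochromatic differences. If $x$ and $y$ have the same color, then $\{x\theta\}$ and $\{y\theta\}$ lie in a common half-open interval of length $\frac13$, so they differ by less than $\frac13$ and $\|(x-y)\theta\|<\frac13$.

**Step 3: $B_\theta\subseteq D$.** The purpose is to realize each $n\in B_\theta$ as a difference inside color $0$. Let $n\in B_\theta$ and let $t\in(-\frac13,\frac13)$ satisfy $t\equiv n\theta$ mod $1$. It suffices to find $x\in\mathbb N$ with $\{x\theta\}$ and $\{x\theta\}+t$ both in $[0,\frac13)$: then $\{(x+n)\theta\}=\{x\theta\}+t$, so $x$ and $x+n$ both have color $0$ and $n\in D$.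

* If $\theta$ is irrational, the set of $u\in[0,\frac13)$ with $u+t\in[0,\frac13)$ is $[0,\frac13)\cap[-t,\frac13-t)$, a nondegenerate interval because $|t|<\frac13$. Such an $x$ exists by density of $\{x\theta\}$, $x\in\mathbb N$.
* If $\theta=p/q$ with $q\in\mathbb N$ and $t\ge0$, take $x=q$: then $\{x\theta\}=0$ and $\{x\theta\}+t=t\in[0,\frac13)$.
* If $\theta=p/q$ with $q\in\mathbb N$ and $t<0$, take $x=qM-n$ with $M$ so large that $x>0$: then $x\theta\equiv-n\theta\equiv-t$ mod $1$, so $\{x\theta\}=-t\in(0,\frac13)$ and $\{x\theta\}+t=0$.

Hence $D=B_\theta$, which proves part 1.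

**Step 4: part 2.** The purpose is the same equivalence on any abelian group $G$. If $c:G\to\{0,1,2\}$ is a proper coloring of $\mathrm{Cay}(G,\pm S)$, then $c(x+s)\neq c(x)$ for all $x\in G$, $s\in S$. So $c/3:G\to\mathbb T$ satisfies (a) of Theorem 2 with $r=3$, and Theorem 2 gives $\chi$. Conversely, given $\chi$ with $\|\chi(s)\|\ge\frac13$ for all $s\in S$, color $x\in G$ by $\lfloor3\{\chi(x)\}\rfloor$, where $\{\chi(x)\}\in[0,1)$ is the representative of $\chi(x)$. If $x$ and $y$ have the same color, then $\|\chi(x-y)\|=\|\chi(x)-\chi(y)\|<\frac13$ as in Step 2. Since $\|\chi(-s)\|=\|\chi(s)\|\ge\frac13$ for $s\in S$, $x-y$ is not in $\pm S$. So the coloring is proper. $\blacksquare$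

## 8. Optimality of $\frac13$ and of the range $r<4$

We prove parts 3 and 4 of Theorem 3.

**Step 1: residues mod $3$ force $\epsilon\le\frac13$.** The purpose is part 3. For the coloring by residues mod $3$ we have $D=3\mathbb N$. Suppose $\{n:\|n\theta\|<\epsilon\}\subseteq3\mathbb N$ with $\epsilon>\frac13$. Since $1,2\notin3\mathbb N$, we get $\|\theta\|\ge\epsilon$ and $\|2\theta\|\ge\epsilon$. Put $t=\|\theta\|\in(\frac13,\frac12]$. Since $\theta\equiv\pm t$ and $2t\in(\frac23,1]$, $\|2\theta\|=1-2t<\frac13<\epsilon$, a contradiction.

**Step 2: the coloring mod $8$ satisfies (a) with $r=4$.** The purpose is to set up part 4, with the coloring (2): residues mod $8$ in the classes $\{0,2\},\{1,3\},\{4,6\},\{5,7\}$. Differences inside a class are $0,\pm2$ mod $8$, and all of these occur on $\mathbb N$, so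
$$D=\{n\in\mathbb N:n\equiv0,2,6\bmod8\}.$$
Hence $1,3,4,5\notin D$. With the same classes on $\mathbb Z$ and the colors $0,\frac14,\frac12,\frac34\in\mathbb T$, distinct colors are at distance at least $\frac14$. So condition (a) holds with $G=\mathbb Z$, $r=4$ and $S=\{1,3,4,5\}$.

**Step 3: no frequency $\theta$ serves $1,3,4,5$.** The purpose is to refute (b). Suppose $\|\theta\|,\|3\theta\|,\|4\theta\|,\|5\theta\|\ge\frac14$. Replacing $\theta$ by $\pm\theta$ mod $1$ changes none of these numbers, so assume $\theta\in[\frac14,\frac12]$.

* We have $4\theta\in[1,2]$, and $\|4\theta\|\ge\frac14$ gives $4\theta\in[\frac54,\frac74]$, so $\theta\in[\frac5{16},\frac7{16}]$.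
* Then $3\theta\in[\frac{15}{16},\frac{21}{16}]$. Points of $[\frac{15}{16},\frac54)$ are at distance less than $\frac14$ from $1$, so $\|3\theta\|\ge\frac14$ forces $3\theta\ge\frac54$, and $\theta\in[\frac5{12},\frac7{16}]$.
* Then $5\theta-2\in[\frac1{12},\frac3{16}]$, so $\|5\theta\|\le\frac3{16}<\frac14$, a contradiction.

Every homomorphism $\mathbb Z\to\mathbb T$ has the form $n\mapsto n\theta$ mod $1$, so (b) fails for $r=4$ and $S=\{1,3,4,5\}$ while (a) holds. And if some $\theta$ had $\{n:\|n\theta\|<\frac14\}\subseteq D$, then $1,3,4,5\notin D$ would give $\|\theta\|,\|3\theta\|,\|4\theta\|,\|5\theta\|\ge\frac14$, which we have just excluded. This proves part 4. $\blacksquare$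

One can watch the proof of Theorem 2 fail on this example. Here $\delta=\frac14$ and $4\delta=1$. Take $x=0$, $s=5$, $t=1$. From $c(0)=0$, $c(1)=\frac14$, $c(5)=\frac34$, $c(6)=\frac12$ we get
$$f_5(0)=\tfrac14,\quad f_1(5)=\tfrac14,\qquad f_1(0)=-\tfrac14,\quad f_5(1)=-\tfrac14 .$$
So $f_5(0)+f_1(5)=\frac12$ while $f_1(0)+f_5(1)=-\frac12$. The two sides of (4) differ by exactly $1$, the smallest failure that an integer allows.
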